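\title{Multidimensional sofic shifts without equal entropy covers}

\begin{abstract}
Every sofic shift is a factor of a shift of finite type, and in dimension one the shift of finite type can be chosen with the same topological entropy. We show that this fails in every dimension $d\ge 2$: there is a sofic $\mathbb Z^d$ shift of entropy $\log 2$ all of whose covers of finite type have entropy strictly larger than $\log 2$. Such examples exist over the binary alphabet and at every positive entropy that a sofic shift can have, and the entropy gap has an explicit lower bound in terms of the alphabet size of the cover. The example consists of free bits on cubical cells, where each cell must be non-symmetric under the exchange of two coordinates. The proof counts preimages by a matrix of low rank with zero diagonal.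
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma$ be a finite alphabet and $d\ge1$. The set $\Sigma^{\mathbb Z^d}$ of \emph{configurations} carries the product topology and the shift action $\sigma^v(x)_u=x_{u+v}$ of $\mathbb Z^d$. A \emph{shift space} is a nonempty, closed, shift-invariant subset of $\Sigma^{\mathbb Z^d}$. It is a \emph{shift of finite type} (SFT) if it is the set of all configurations in which no translate of a pattern from a given finite list of finite \emph{forbidden patterns} occurs. A \emph{factor map} $\varphi\colon X\to Y$ is a continuous, surjective, shift-commuting map between shift spaces. Equivalently, it is a surjective \emph{block map}: there is a finite window $W\subset\mathbb Z^d$ such that $\varphi(x)_u$ is a fixed function of $\sigma^u(x)|_W$. If $W=\{0\}$, we speak of a \emph{one-block map}. A \emph{sofic shift} is the image of an SFT under a factor map, and an \emph{SFT cover} of a sofic shift $Y$ is an SFT $X$, in the same dimension and over any finite alphabet, together with a factor map of $X$ onto $Y$. The \emph{topological entropy} of a shift space $Y$ is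
\[
h(Y)=\lim_{m\to\infty}\frac1{m^d}\log|B_m(Y)|,
\]
where $B_m(Y)$ is the set of patterns of shape $\{0,\dots,m-1\}^d$ that occur in configurations of $Y$. Logarithms are natural unless a base is shown.

It helps to think of a cover as a system of certificates: a configuration $y$ lies in $Y$ exactly when it has a preimage, and a preimage is an object whose correctness can be checked locally. One always has $h(X)\ge h(Y)$, and the difference $h(X)-h(Y)$ measures how redundant the certificates are, on an exponential scale and per site. An SFT cover with $h(X)=h(Y)$ is an \emph{equal entropy cover}.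

In dimension one, equal entropy covers always exist \cite{CP,LM}. Every one-dimensional sofic shift $Y$ is the set of label sequences of bi-infinite paths in a finite directed graph with labeled edges that is \emph{right-resolving}: the edges leaving a vertex carry distinct labels \cite[Theorem~3.3.2]{LM}. The bi-infinite paths form an SFT $X$ over the alphabet of edges, and reading labels is a factor map onto $Y$. A finite path is determined by its initial vertex and its label, so $|B_m(X)|$ is at most $|B_m(Y)|$ times the number of vertices, and $h(X)=h(Y)$; see \cite[Proposition~4.1.13]{LM}.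

This argument suggests what to hope for in higher dimension. The boundary of a cube of side $m$ has at most $2dm^{d-1}$ sites. If a cover on $c$ symbols with a one-block map had the property that each pattern on a cube is determined by its image and its boundary values, then $|B_m(X)|\le c^{2dm^{d-1}}|B_m(Y)|$, and the entropies would agree. Further support comes from a theorem of Desai: for every multidimensional sofic shift $Y$ and every $\varepsilon>0$ there is an SFT cover $X$ with $h(X)<h(Y)+\varepsilon$. So $h(Y)$ is the infimum of the entropies of the SFT covers of $Y$, and one asks whether the infimum is attained: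
\begin{quote}
\emph{For $d\ge2$, does every sofic shift $Y\subseteq\Sigma^{\mathbb Z^d}$, over every finite alphabet $\Sigma$, have an SFT cover $X$ with $h(X)=h(Y)$?}
\end{quote}
This is the equal entropy cover problem, recorded as an open question by T\"orm\"a \cite{Torma}. The answer is negative in every dimension $d\ge2$.

\begin{theorem}\label{thm:main}
For every $d\ge2$ there is a sofic $\mathbb Z^d$ shift $Y$ with $h(Y)=\log2$ such that every SFT cover $X$ of $Y$ has $h(X)>\log2$.
\end{theorem}

The gap can be bounded from below once the size of the cover is fixed. Let $e_1,\dots,e_d$ be the unit vectors. A \emph{nearest-neighbor SFT} over an alphabet $A$ is given by sets $H_1,\dots,H_d\subseteq A^2$; it consists of all $x\in A^{\mathbb Z^d}$ with $(x_u,x_{u+e_i})\in H_i$ for all $u$ and $i$. Every SFT cover can be recoded into this form, with a one-block factor map and unchanged entropy (Lemma~\ref{lem:recode}).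

\begin{theorem}\label{thm:gap}
For the shift $Y$ of Theorem~\ref{thm:main} there is a constant $C_d$ such that every nearest-neighbor SFT $X$ on $c$ symbols that covers $Y$ by a one-block map has $h(X)\ge\log2+\exp\bigl(-C_d(\log c)^d\bigr)$.
\end{theorem}

Thus, for $0<\varepsilon<1$, a cover of this form with $h(X)\le\log2+\varepsilon$ must have $(\log c)^d\ge C_d^{-1}\log(1/\varepsilon)$: the covers given by Desai's theorem need more and more symbols. The next two theorems determine the alphabets and the positive entropies for which counterexamples exist. A real number is \emph{right recursively enumerable} if it is the limit of a computable decreasing sequence of rationals.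

\begin{theorem}\label{thm:alphabet}
All sofic shifts in $\Sigma^{\mathbb Z^d}$ have equal entropy covers if and only if $d=1$ or $|\Sigma|=1$. In particular, binary counterexamples exist for every $d\ge2$.
\end{theorem}

\begin{theorem}\label{thm:entropies}
Let $d\ge2$ and $h>0$. There is a $\mathbb Z^d$ sofic shift of entropy $h$ with no equal entropy cover if and only if $h$ is the entropy of some $\mathbb Z^d$ sofic shift, equivalently, if and only if $h$ is right recursively enumerable.
\end{theorem}

We do not settle the case of sofic shifts of entropy zero for $d\ge2$.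

Section~\ref{sec:matrix} isolates the mechanism of the proof in a statement about matrices. After some standard facts in Section~\ref{sec:prelim}, Section~\ref{sec:Y} builds a sofic shift in which this mechanism acts at every scale, and Section~\ref{sec:lower} proves Theorems~\ref{thm:main} and~\ref{thm:gap}. Section~\ref{sec:coding} derives Theorems~\ref{thm:alphabet} and~\ref{thm:entropies} by a block coding.

\section{Certifying that two words differ}\label{sec:matrix}

Imagine a region cut into two halves, which carry binary words $p,q\in\{0,1\}^M$, and suppose that the only constraint is $p\ne q$. Put $n=2^M$. The constraint removes only the fraction $1/n$ of the $n^2$ pairs. Let $V(p,q)$ be the number of certificates of the pair $(p,q)$. Then $V$ is an $n\times n$ matrix with zero diagonal and off-diagonal entries at least $1$. If certificates are checked locally, the two halves interact only through what is written along the cut. If the cut has $\rho$ possible states $\beta$, then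
\begin{equation}\label{eq:model}
V(p,q)=\sum_{\beta}f(p,\beta)\,g(\beta,q),\qquad f,g\ge0,
\end{equation}
where $f$ and $g$ count the ways to fill the two halves. In particular $\operatorname{rank}V\le\rho$.

Unique certificates are expensive. They mean $V=J-I$, where $J$ is the all-ones matrix and $I$ the identity, and this matrix has full rank $n$: if $(J-I)v=0$, then all coordinates of $v$ equal their sum $S$, so $S=nS$ and $v=0$. Hence unique certificates need $\rho\ge n$.

Cheap certificates are redundant. The obvious certificate is a position $i$ at which $p$ and $q$ differ. It passes through the cut as a pair $\beta=(i,p_i)$, so $\rho=2M$ states suffice, and $V(p,q)$ is the Hamming distance of $p$ and $q$. For $M=2$, with the words in the order $00,01,10,11$,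
\[
V=\begin{pmatrix}0&1&1&2\\1&0&2&1\\1&2&0&1\\2&1&1&0\end{pmatrix}.
\]
The first and last rows have the same sum as the two middle rows, so the rank has dropped below $4$, and the price is the four entries equal to $2$. The entries add up to $16=n^2$: the $12$ allowed pairs have as many certificates as there are pairs with no constraint at all. For general $M$ each position is a certificate for half of the pairs, so the entries add up to $n^2M/2$, which exceeds $n^2$ as soon as $M\ge3$.

The following lemma shows that no system of certificates with few cut states can avoid this. The lower bound $\mu$ on the entries is arbitrary, which will allow us to iterate the lemma.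

\begin{lemma}\label{lem:matrix}
Let $\rho\ge0$ and $n\ge\rho+2$ be integers and $\mu>0$. Let $V$ be a real $n\times n$ matrix with zero diagonal, all off-diagonal entries at least $\mu$, and rank at most $\rho$. Then
\[
\sum_{i,j}V_{ij}\ \ge\ \mu\,n(n-1)\Bigl(1+\frac1{(\rho+1)(\rho+2)}\Bigr).
\]
\end{lemma}

\begin{proof}
Let $E=V/\mu-J+I$ be the excess of $V/\mu$ over $J-I$. It has zero diagonal and nonnegative entries, and $\sum_{i,j}V_{ij}=\mu\bigl(n(n-1)+\sum_{i,j}E_{ij}\bigr)$. We show that every principal submatrix of size $s=\rho+2$ contains a unit of excess, and then average.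

The matrix $I-E=J-V/\mu$ has rank at most $\rho+1=s-1$. Let $S\subseteq\{1,\dots,n\}$ have $s$ elements. The $s\times s$ principal submatrix of $I-E$ indexed by $S$ is singular, so there is a nonzero vector $(v_j)_{j\in S}$ with $v_i=\sum_{j\in S}E_{ij}v_j$ for all $i\in S$. For $i$ with $|v_i|$ maximal this gives $|v_i|\le|v_i|\sum_{j\in S}E_{ij}$. Hence $\sum_{j\in S}E_{ij}\ge1$, and therefore $\sum_{i,j\in S}E_{ij}\ge1$.

Sum this inequality over all $\binom ns$ sets $S$. Each pair $i\ne j$ lies in $\binom{n-2}{s-2}$ of them, so
\[
\sum_{i,j}E_{ij}\ \ge\ \binom ns\Big/\binom{n-2}{s-2}=\frac{n(n-1)}{s(s-1)}.\qedhere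
\]
\end{proof}

For $\mu=1$ the bound is $n^2$ times $\bigl(1-\frac1n\bigr)\bigl(1+\frac1{(\rho+1)(\rho+2)}\bigr)$. The first factor is the loss caused by the constraint $p\ne q$, the second is the gain forced by redundancy, and the product exceeds $1$ exactly when $n-1>(\rho+1)(\rho+2)$. In that range the certificates outnumber even the unconstrained pairs. This is the source of the strict inequality in Theorem~\ref{thm:main}: in a cube of side $r$ the words have length of order $r^d$, while the cut has order $r^{d-1}$ sites, so $n=2^{\Theta(r^d)}$ and $\rho=e^{O(r^{d-1})}$.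

\begin{remark}\label{rem:dimension}
The cut cannot be too thin either: \eqref{eq:model} forces $n\le2^\rho$. Indeed, suppose that $f(p,\cdot)$ and $f(p',\cdot)$ have the same support for some $p\ne p'$. Since $V(p,p')>0$, there is $\beta$ with $f(p,\beta)g(\beta,p')>0$; then $f(p',\beta)g(\beta,p')>0$ and $V(p',p')>0$, a contradiction. So the $n$ supports are distinct subsets of a set with $\rho$ elements. In dimension one an interval has two boundary sites, so $\rho$ stays bounded and the constraint $p\neq q$ cannot be certified for long words. For $d\ge2$ there is room for both $\log_2n\le\rho$ and $\rho^2\ll n$.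
\end{remark}

\section{Standard facts}\label{sec:prelim}

Intervals such as $[0,m)$ are intervals of integers. The \emph{neighbors} of a site $u$ are the sites $u\pm e_i$. Given a nearest-neighbor SFT over $A$, a pattern $\xi\in A^R$ on a finite or infinite set $R\subseteq\mathbb Z^d$ is \emph{locally admissible} if $(\xi_u,\xi_{u+e_i})\in H_i$ whenever $u,u+e_i\in R$. The SFT consists of the locally admissible patterns on $\mathbb Z^d$.

A cube of side $m'$ is covered by $\lceil m'/m\rceil^d$ cubes of side $m$, so $|B_{m'}(Y)|\le|B_m(Y)|^{\lceil m'/m\rceil^d}$. Letting $m'\to\infty$ for fixed $m$ shows that the limit defining the entropy exists and that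
\begin{equation}\label{eq:inf}
h(Y)=\inf_{m\ge1}\frac1{m^d}\log|B_m(Y)|.
\end{equation}
The product $Y\times Z$ of two shift spaces is a shift space over the product alphabet with $|B_m(Y\times Z)|=|B_m(Y)|\,|B_m(Z)|$, so $h(Y\times Z)=h(Y)+h(Z)$. A product of SFTs is an SFT, so a product of sofic shifts is sofic.

\begin{lemma}\label{lem:recode}
Let $\varphi\colon X\to Y'$ be an SFT cover. Then there are a nearest-neighbor SFT $X'$ with $h(X')=h(X)$ and a one-block factor map $\Phi\colon X'\to Y'$.
\end{lemma}

\begin{proof}
The map $\varphi\circ\sigma^v$ is again a factor map onto $Y'$, with window translated by $v$. So we may assume that the window lies in $[0,L)^d$, and we take $L$ so large that every forbidden pattern of $X$ has a translate whose shape lies in $[0,L)^d$. Let $A'$ be the set of patterns on $[0,L)^d$ in which no forbidden pattern occurs, and allow the pair $(P,P')$ in direction $i$ if $P_{a+e_i}=P'_a$ whenever $a,a+e_i\in[0,L)^d$. This defines $X'$. A point $x\in X$ gives the point $u\mapsto\sigma^u(x)|_{[0,L)^d}$ of $X'$. Conversely, given $x'\in X'$, put $x_u=(x'_u)_0$. The relation $(x'_u)_{a+e_i}=(x'_{u+e_i})_a$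 and induction on $a_1+\dots+a_d$ give $(x'_u)_a=x_{u+a}$. An occurrence of a forbidden pattern in $x$ would be visible in some symbol $x'_u$, so $x\in X$. These two maps are inverse to each other, $|B_m(X')|=|B_{m+L-1}(X)|$ gives $h(X')=h(X)$, and $\varphi(x)_u$ is a function of the symbol $x'_u$.
\end{proof}

\section{The shift of non-symmetric cells}\label{sec:Y}

Fix $d\ge2$. We want a sofic shift that contains, for every $r\ge2$, the following configurations: $\mathbb Z^d$ is cut into the \emph{cells} $C_v=rv+[0,r)^d$, $v\in\mathbb Z^d$, each site carries a bit, and in each cell the words on two halves differ. The halves must be matched by a map that local rules can follow, and we use the reflection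
\[
\tau(a_1,a_2,a_3,\dots,a_d)=(a_2,a_1,a_3,\dots,a_d)
\]
of $[0,r)^d$. A pattern $\theta\in\{0,1\}^{[0,r)^d}$ is \emph{symmetric} if $\theta\circ\tau=\theta$. Let
\[
T=\{a\in[0,r)^d:a_1<a_2\},\qquad D=\{a\in[0,r)^d:a_1=a_2\},
\]
so that $[0,r)^d$ is the disjoint union of $T$, $\tau T$ and $D$. Put
\[
M=M_r=|T|=\tfrac12r^{d-1}(r-1),\qquad n=2^M,
\]
so that $2M+|D|=r^d$. For $p,q\in\{0,1\}^T$ and $\eta\in\{0,1\}^D$, let $[p,q,\eta]$ be the pattern equal to $p(a)$ at $a\in T$, to $q(a)$ at $\tau a$ for $a\in T$, and to $\eta$ on $D$. Every pattern on $[0,r)^d$ has exactly one such form, and $[p,q,\eta]$ is symmetric if and only if $p=q$. So the symmetric patterns form a fraction $1/n$ of all patterns.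

\subsection*{The cover $X_0$ and the shift $Y$}
The alphabet of $Y$ is $\Sigma_0=\{0,1\}^{d+2}$, with symbols $(\alpha_1,\dots,\alpha_d,\delta,\omega)$. The \emph{marks} $\alpha_i$ draw the cell walls orthogonal to $e_i$, the mark $\delta$ draws the mirror $D$, and $\omega$ is the bit. The certificate for a cell is the one from Section~\ref{sec:matrix}: a \emph{witness} $w\in[0,r)^d$ with different bits at $w$ and $\tau w$. Local rules cannot compare two distant sites directly. Instead, the site $w$ is described by $d$ fields $F_i=\operatorname{sgn}(a_i-w_i)$, each of which locates one coordinate, and the site $\tau w$ by $G_1=\operatorname{sgn}(a_1-w_2)$, $G_2=\operatorname{sgn}(a_2-w_1)$ and $F_3,\dots,F_d$. The fields $F_1$ and $G_2$ are the same function, of $a_1$ and of $a_2$ respectively, and this can be checked on the mirror, where $a_1=a_2$; the same holds for $F_2$ and $G_1$. A bit $t$, constant on the cell, carries the value at $w$ to $\tau w$. See Figure~\ref{fig:cell}.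

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\fill[gray!25] (0,0) rectangle (1,1) (1,1) rectangle (2,2) (2,2) rectangle (3,3)
  (3,3) rectangle (4,4) (4,4) rectangle (5,5) (5,5) rectangle (6,6);
\draw[gray!60,very thin] (0,0) grid (6,6);
\draw[thick] (0,0) rectangle (6,6);
\draw[thick] (1.5,0) -- (1.5,6) node[above] {$F_1=0$};
\draw[thick] (0,4.5) -- (6,4.5) node[right] {$F_2=0$};
\draw[thick,dashed] (4.5,0) -- (4.5,6) node[above] {$G_1=0$};
\draw[thick,dashed] (0,1.5) -- (6,1.5) node[right] {$G_2=0$};
\fill (1.5,4.5) circle (0.13) node[below right] {$w$};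
\fill (4.5,1.5) circle (0.13) node[above left] {$\tau w$};
\end{tikzpicture}
\caption{A cell with $d=2$, $r=6$ and witness $w=(1,4)$. The shaded sites form the mirror $D$. The zero lines of $F_1,F_2$ (solid) cross at $w$, and those of $G_1,G_2$ (dashed) cross at $\tau w=(4,1)$. The lines $F_1=0$ and $G_2=0$ meet on the mirror, and so do $F_2=0$ and $G_1=0$.}
\label{fig:cell}
\end{figure}

Formally, let $X_0$ be the set of configurations with symbols
\[
(\alpha_1,\dots,\alpha_d,\delta,\omega;\ F_1,\dots,F_d,G_1,G_2,t),\qquad F_i,G_i\in\{-1,0,1\},\quad t\in\{0,1\},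
\]
that obey the rules below at every site $u\in\mathbb Z^d$. We call $F_1,\dots,F_d,G_1,G_2$ \emph{sign fields}, and $F_i$ and $G_i$ have \emph{direction} $i$.
\begin{itemize}
\item[(R1)] $\alpha_i(u)=\alpha_i(u+e_j)$ for $j\ne i$; $\delta(u)=\delta(u+e_1+e_2)$; and $\delta(u)=\delta(u+e_j)$ for $j\ge3$.
\item[(R2)] Let $K$ be a sign field of direction $i$. If $\alpha_i(u+e_i)=0$, then $(K(u),K(u+e_i))$ is one of $(-1,-1)$, $(-1,0)$, $(0,1)$, $(1,1)$. If $\alpha_i(u+e_i)=1$, then $K(u)\in\{0,1\}$ and $K(u+e_i)\in\{-1,0\}$.
\item[(R3)] Suppose $\alpha_j(u+e_j)=0$. Then $t(u)=t(u+e_j)$, and $K(u)=K(u+e_j)$ for every sign field $K$ of direction $i\ne j$.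
\item[(R4)] If $\delta(u)=1$, then $F_1(u)=G_2(u)$ and $F_2(u)=G_1(u)$.
\item[(R5)] If $F_1=\dots=F_d=0$ at $u$, then $\omega(u)=t(u)$. If $G_1=G_2=F_3=\dots=F_d=0$ at $u$, then $\omega(u)=1-t(u)$.
\end{itemize}
Let $\pi$ be the one-block map that forgets the sign fields and $t$, and let $Y=\pi(X_0)\subseteq\Sigma_0^{\mathbb Z^d}$. The next lemma shows that $X_0\ne\emptyset$, so $X_0$ is an SFT and $Y$ is sofic.

For $r\ge2$ let $\gamma^{(r)}$ be the configuration of marks in which $\alpha_i(u)=1$ if and only if $r\mid u_i$, and $\delta(u)=1$ if and only if $r\mid u_2-u_1$. It satisfies (R1). For $\omega\in\{0,1\}^{\mathbb Z^d}$, the \emph{content} of the cell $C_v$ is the pattern $a\mapsto\omega(rv+a)$ on $[0,r)^d$. The shift $Y$ also contains points with irregular marks; we never need to describe them.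

\begin{lemma}\label{lem:cells}
Let $r\ge2$ and $\omega\in\{0,1\}^{\mathbb Z^d}$. Then $(\gamma^{(r)},\omega)\in Y$ if and only if the content of every cell $C_v$ is non-symmetric. In particular $Y\ne\emptyset$.
\end{lemma}

\begin{proof}
Write $u=rv+a$ with $a\in[0,r)^d$. The sites $u$ and $u+e_j$ lie in the same cell if and only if $\alpha_j(u+e_j)=0$; otherwise $a_j=r-1$ and $u+e_j$ has $j$th local coordinate $0$. Also $\delta(u)=1$ if and only if $a_1=a_2$.

Suppose that $(\gamma^{(r)},\omega)$ has a preimage in $X_0$, and fix a cell $C_v$. By (R3), $t$ is constant on the cell, and a sign field $K$ of direction $i$ is a function $K(a_i)$ of one local coordinate. By (R2) at the two walls, $K(0)\in\{-1,0\}$ and $K(r-1)\in\{0,1\}$. By (R2) inside the cell, $K$ is nondecreasing, never jumps from $-1$ to $1$, and never repeats the value $0$. Hence $K$ has exactly one zero in $[0,r)$ and is the sign function centered there. Let $w_i$ be the zero of $F_i$, and $w'_1,w'_2$ the zeros of $G_1,G_2$. Rule (R4) at the sites with local coordinates $(k,k,0,\dots,0)$ gives $F_1(k)=G_2(k)$ and $F_2(k)=G_1(k)$ for all $k\in[0,r)$, so $w'_2=w_1$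 and $w'_1=w_2$. Thus the first premise of (R5) holds at $rv+w$ and the second at $rv+\tau w$, which gives $\omega(rv+w)=t$ and $\omega(rv+\tau w)=1-t$. The content is non-symmetric.

Conversely, suppose that all contents are non-symmetric. In each cell choose $w$ with $\omega(rv+w)\ne\omega(rv+\tau w)$, and put $F_i=\operatorname{sgn}(a_i-w_i)$, $G_1=\operatorname{sgn}(a_1-w_2)$, $G_2=\operatorname{sgn}(a_2-w_1)$ and $t=\omega(rv+w)$ on that cell. A function $k\mapsto\operatorname{sgn}(k-k_0)$ with $k_0\in[0,r)$ makes only the four steps listed in (R2), is nonpositive at $0$ and is nonnegative at $r-1$, so (R2) holds inside cells and across walls. Rule (R3) concerns only steps inside a cell, where $t$ is constant and each field depends on its own coordinate. If $a_1=a_2$, then $F_1=G_2$ and $F_2=G_1$, which is (R4). The premises of (R5) hold only at $rv+w$ and at $rv+\tau w$ respectively, where $\omega=t$ and $\omega=1-t$. So the decorated configuration lies in $X_0$. Non-symmetric patterns exist because $M\ge1$ for $r\ge2$.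
\end{proof}

\begin{lemma}\label{lem:entropy}
$h(Y)=\log2$.
\end{lemma}

\begin{proof}
By (R1), $\alpha_i(u)$ depends only on $u_i$, and $\delta(u)$ only on $u_2-u_1$, which takes $2m-1$ values on $[0,m)^d$. So $|B_m(Y)|\le2^{dm+2m}\,2^{m^d}$, and $h(Y)\le\log2$ because $d\ge2$. By Lemma~\ref{lem:cells} the contents of the $k^d$ cells in $[0,kr)^d$ can be chosen independently among the $2^{r^d}(1-2^{-M_r})$ non-symmetric patterns. Hence $h(Y)\ge\log2+r^{-d}\log(1-2^{-M_r})$, and the right side tends to $\log2$ as $r\to\infty$.
\end{proof}

\begin{example}\label{ex:X0}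
The cover $X_0$ is redundant in the way described in Section~\ref{sec:matrix}. The proof of Lemma~\ref{lem:cells} shows that, over the marks $\gamma^{(r)}$, the decorations of a cell correspond bijectively to the witnesses $w$, chosen independently in different cells. A cell with content $[p,q,\eta]$ has twice as many witnesses as the Hamming distance of $p$ and $q$, since witnesses come in pairs $w,\tau w$. For $d=3$, $r=2$ we have $T=\{(0,1,0),(0,1,1)\}$, and the counts form twice the $4\times4$ matrix displayed there. In general each of the $2M$ sites outside $D$ is a witness for half of the contents, so a cell has $M2^{r^d}$ decorated contents and $h(X_0)\ge\log2+r^{-d}\log M_r$. With $r=3$ we have $M_3=3^{d-1}$, so $h(X_0)>h(Y)$.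
\end{example}

\begin{remark}
A single scale would not suffice. For fixed $r$, the shifts of the points $(\gamma^{(r)},\omega)\in Y$ form an SFT, which is its own equal entropy cover: the marks are required to be $r\mathbb Z^d$-periodic with pattern on $[0,r)^d$ from a finite list, and non-symmetry is a condition on windows of side $r$ located by the marks. A cover of $Y$, however, has to handle all $r$ with one alphabet, and we choose $r$ after seeing that alphabet.
\end{remark}

\section{The entropy of a cover}\label{sec:lower}

We bound the entropy of a cover of $Y\times Z$ for an arbitrary shift space $Z$. Theorems~\ref{thm:main} and~\ref{thm:gap} need only the case where $Z$ is a single point; the extra factor costs nothing and is used in Section~\ref{sec:coding}. (If $Y\times Z$ has an SFT cover, then $Z$ is sofic, but we make no use of this.)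

\begin{proposition}\label{prop:lower}
Let $Z$ be a $\mathbb Z^d$ shift space, and let $X$ be a nearest-neighbor SFT over an alphabet $A$ with $|A|=c$, with a one-block factor map $\Phi$ of $X$ onto $Y\times Z$. Let $r\ge2$ and $\rho=c^{2dr^{d-1}}$, and suppose $n=2^{M_r}\ge\rho+2$. Then
\[
h(X)\ \ge\ h(Z)+\log2+\frac1{r^d}\log\Bigl[\Bigl(1-\frac1n\Bigr)\Bigl(1+\frac1{(\rho+1)(\rho+2)}\Bigr)\Bigr].
\]
\end{proposition}

We keep the notation of the proposition until its proof is complete, and we write $\Phi$ also for the symbol-by-symbol action on patterns.

\subsection*{Counting preimages}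
Fix $k\ge1$ and let $Q=[0,kr)^d$, a union of $k^d$ cells. We vary the bits inside $Q$ and freeze everything else. Fix $z\in Z$ and $\omega^\circ\in\{0,1\}^{\mathbb Z^d}$ with all cell contents non-symmetric. For $\omega\in\{0,1\}^Q$ let $\bar\omega$ equal $\omega$ on $Q$ and $\omega^\circ$ off $Q$, let $y_\omega$ be the configuration $(\gamma^{(r)},\bar\omega,z)$, and put
\[
N(\omega)=\#\{x|_Q:\ x\in X,\ \Phi(x)=y_\omega\}.
\]
By Lemma~\ref{lem:cells}, $y_\omega\in Y\times Z$ if and only if all cell contents of $\omega$ are non-symmetric. Since $\Phi(X)=Y\times Z$, we get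
\begin{equation}\label{eq:N}
\begin{cases}
N(\omega)\ge1&\text{if all cell contents of $\omega$ are non-symmetric,}\\
N(\omega)=0&\text{otherwise.}
\end{cases}
\end{equation}
The first line uses that $\Phi$ is onto, and the second that $\Phi$ maps into $Y\times Z$.

For $R\subseteq Q$ let $\partial R$ be the set of sites of $R$ that have a neighbor in $\mathbb Z^d\setminus R$. The next lemma is the rigorous form of \eqref{eq:model}. One point needs care: $N$ counts patterns that extend to all of $\mathbb Z^d$, which is not a local condition. The existence of an extension is therefore built into the outer factor, and this is why $\partial R$ is taken relative to $\mathbb Z^d$ and not to $Q$.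

\begin{lemma}\label{lem:factor}
For every $R\subseteq Q$ there are functions $N_{\mathrm{in}},N_{\mathrm{out}}\ge0$ such that for all $\omega\in\{0,1\}^Q$
\[
N(\omega)=\sum_{\beta\in A^{\partial R}}N_{\mathrm{in}}(\omega|_R,\beta)\,N_{\mathrm{out}}(\beta,\omega|_{Q\setminus R}).
\]
\end{lemma}

\begin{proof}
Let $N_{\mathrm{in}}(\omega|_R,\beta)$ be the number of locally admissible $\xi\in A^R$ with $\xi|_{\partial R}=\beta$ and $\Phi(\xi)=y_\omega|_R$. Let $N_{\mathrm{out}}(\beta,\omega|_{Q\setminus R})$ be the number of $\xi'\in A^{Q\setminus R}$ for which there is $\xi''\in A^{\mathbb Z^d\setminus Q}$ such that $\beta\cup\xi'\cup\xi''$ is locally admissible on $\partial R\cup(\mathbb Z^d\setminus R)$ and $\Phi(\xi'\cup\xi'')=y_\omega|_{\mathbb Z^d\setminus R}$. Because $\Phi$ is one-block, these numbers depend on $\omega$ only through $\omega|_R$ and $\omega|_{Q\setminus R}$ respectively.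

The right side of the formula counts the pairs $(\xi,\xi')$ that are counted with a common $\beta$, namely $\beta=\xi|_{\partial R}$. The map $(\xi,\xi')\mapsto\xi\cup\xi'$ is injective, and we show that its image is the set counted by $N(\omega)$. Let $(\xi,\xi')$ be such a pair, with $\xi''$ as above. Two adjacent sites either lie both in $R$, or lie both in $\partial R\cup(\mathbb Z^d\setminus R)$: if one of them is outside $R$, the other is outside $R$ or in $\partial R$. So $x=\xi\cup\xi'\cup\xi''$ is locally admissible on $\mathbb Z^d$, that is, $x\in X$; this is where the nearest-neighbor form is used. Also $\Phi(x)=y_\omega$, so $\xi\cup\xi'=x|_Q$ is counted by $N(\omega)$. Conversely, if $x\in X$ and $\Phi(x)=y_\omega$, then $\xi=x|_R$ and $\xi'=x|_{Q\setminus R}$ form such a pair, with $\xi''=x|_{\mathbb Z^d\setminus Q}$.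
\end{proof}

We apply the lemma with $R=rv+T$, the copy of $T$ in a cell. Then
\begin{equation}\label{eq:boundary}
|\partial R|\le2dr^{d-1}.
\end{equation}
Indeed, for each $i$ at most $r^{d-1}$ lines parallel to $e_i$ meet the cube $[0,r)^d$. Each of them meets $T$ in an interval or not at all, since on such a line the condition $a_1<a_2$ is an upper bound on $a_1$, a lower bound on $a_2$, or independent of the moving coordinate. Only the two endpoints of an interval have a neighbor on the line outside $T$.

\subsection*{Adding the cells one at a time}
For one cell, with the contents of all other cells fixed, \eqref{eq:N}, Lemma~\ref{lem:factor} and Lemma~\ref{lem:matrix} already give a gain. To affect the entropy we need this gain in every cell, multiplicatively. The difficulty is that $N$ need not be a product over cells: the cover may correlate distant cells, and which contents of one cell have extra preimages may depend on the others. We therefore process the cells in order, sum over the contents of the cells already treated, and take the worst case over the remaining ones. Summation preserves the zero diagonal and, since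 it affects only $N_{\mathrm{out}}$, the rank bound; the worst case supplies the constant $\mu$ of Lemma~\ref{lem:matrix}.

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Number the cells of $Q$ by $1,\dots,k^d$ and write $\omega=(\omega_1,\dots,\omega_{k^d})$, where $\omega_j$ is the content of cell $j$. For $0\le j\le k^d$ let
\[
V_j(\omega_{j+1},\dots,\omega_{k^d})=\sum_{\omega_1,\dots,\omega_j}N(\omega_1,\dots,\omega_{k^d}),
\]
where the sum runs over all contents, and let $\mu_j$ be the minimum of $V_j$ over non-symmetric $\omega_{j+1},\dots,\omega_{k^d}$. Thus $\mu_0\ge1$ by \eqref{eq:N}, and $\mu_{k^d}=V_{k^d}=\sum_\omega N(\omega)$. Put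
\[
\kappa=2^{r^d}\Bigl(1-\frac1n\Bigr)\Bigl(1+\frac1{(\rho+1)(\rho+2)}\Bigr)>0.
\]
We prove $\mu_j\ge\kappa\,\mu_{j-1}>0$ for $1\le j\le k^d$ by induction, so we may assume $\mu_{j-1}>0$.

Fix non-symmetric $\omega_{j+1},\dots,\omega_{k^d}$ and $\eta\in\{0,1\}^D$, and consider the $n\times n$ matrix
\[
V(p,q)=V_{j-1}\bigl([p,q,\eta],\omega_{j+1},\dots,\omega_{k^d}\bigr),\qquad p,q\in\{0,1\}^T.
\]
If $p=q$, then $[p,q,\eta]$ is symmetric, every summand of $V_{j-1}$ vanishes by \eqref{eq:N}, and $V(p,p)=0$. If $p\ne q$, then $[p,q,\eta]$ is non-symmetric and $V(p,q)\ge\mu_{j-1}$. For the rank, let $R$ be the copy of $T$ in cell $j$. Then $\omega|_R$ is given by $p$, while $\omega|_{Q\setminus R}$ is given by $q$, $\eta$ and the contents of the other cells. Summing the formula of Lemma~\ref{lem:factor} over $\omega_1,\dots,\omega_{j-1}$ gives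
\[
V(p,q)=\sum_{\beta\in A^{\partial R}}N_{\mathrm{in}}(p,\beta)\,g(\beta,q),\qquad g(\beta,q)=\sum_{\omega_1,\dots,\omega_{j-1}}N_{\mathrm{out}}(\beta,\omega|_{Q\setminus R}),
\]
so $\operatorname{rank}V\le c^{|\partial R|}\le\rho$ by \eqref{eq:boundary}. Since $n\ge\rho+2$, Lemma~\ref{lem:matrix} gives
\[
\sum_{p,q}V(p,q)\ \ge\ \mu_{j-1}\,n^2\Bigl(1-\frac1n\Bigr)\Bigl(1+\frac1{(\rho+1)(\rho+2)}\Bigr).
\]
The sum of the left side over the $2^{|D|}$ choices of $\eta$ is the sum of $V_{j-1}$ over all contents $\omega_j$, which is $V_j(\omega_{j+1},\dots,\omega_{k^d})$. As $2^{|D|}n^2=2^{r^d}$, we get $V_j(\omega_{j+1},\dots,\omega_{k^d})\ge\kappa\mu_{j-1}$, and hence $\mu_j\ge\kappa\mu_{j-1}$.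

It follows that $\sum_\omega N(\omega)\ge\kappa^{k^d}$ for every $z\in Z$. A pattern counted by $N(\omega)$ has image $y_\omega|_Q$ under $\Phi$, which determines both $\omega$ and $z|_Q$. Choose for each $\zeta\in B_{kr}(Z)$ a point $z\in Z$ with $z|_Q=\zeta$. Then the patterns counted for different pairs $(\omega,\zeta)$ are different elements of $B_{kr}(X)$, so $|B_{kr}(X)|\ge|B_{kr}(Z)|\,\kappa^{k^d}$. Take logarithms, divide by $(kr)^d$ and let $k\to\infty$.
\end{proof}

\subsection*{Choosing the scale}
The bracket in Proposition~\ref{prop:lower} exceeds $1$ once $n$ is larger than about $\rho^2$. Since $\log_2n=\frac12r^{d-1}(r-1)$ and $\log_2\rho^2=4dr^{d-1}\log_2c$, this happens for $r$ slightly above $8d\log_2c$.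

\begin{corollary}\label{cor:gap}
Let $Z$ be a $\mathbb Z^d$ shift space.
\begin{enumerate}
\item[(a)] There is a constant $C_d$, depending only on $d$, such that every nearest-neighbor SFT $X$ on $c$ symbols with a one-block factor map onto $Y\times Z$ has $h(X)\ge h(Z)+\log2+\exp\bigl(-C_d(\log c)^d\bigr)$.
\item[(b)] Every SFT $X$ that factors onto $Y\times Z$ has $h(X)>h(Z)+\log2=h(Y\times Z)$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) We have $c\ge2$, because $Y\times Z$ has more than one point. Put $\lambda=\log_2c\ge1$ and $r=\lceil8d\lambda\rceil+7$, so that $8d\lambda+7\le r\le8d\lambda+8\le16d\lambda$. Then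
\[
M_r=\tfrac12r^{d-1}(r-1)\ge(3+4d\lambda)\,r^{d-1}\ge3+4dr^{d-1}\lambda,
\]
which means $n\ge8c^{4dr^{d-1}}=8\rho^2\ge\rho+2$. Since $\rho\ge2$, we have $(\rho+1)(\rho+2)\le4\rho^2$, and so
\[
\Bigl(1-\frac1n\Bigr)\Bigl(1+\frac1{(\rho+1)(\rho+2)}\Bigr)\ge\Bigl(1-\frac1{8\rho^2}\Bigr)\Bigl(1+\frac1{4\rho^2}\Bigr)=1+\frac1{8\rho^2}-\frac1{32\rho^4}\ge1+\frac1{16\rho^2}.
\]
As $\log(1+y)\ge y/2$ for $0\le y\le1$, Proposition~\ref{prop:lower} gives $h(X)-h(Z)-\log2\ge(32\,r^d\rho^2)^{-1}$. Finally, using $\log r\le r\le16d\lambda$, $\log c\le\lambda$ and $\lambda\ge1$,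
\[
\log(32\,r^d\rho^2)=\log32+d\log r+4dr^{d-1}\log c\le\bigl(4+16d^2+4d(16d)^{d-1}\bigr)\lambda^d.
\]
Since $\lambda=\log c/\log2$, we can take $C_d=\bigl(4+16d^2+4d(16d)^{d-1}\bigr)(\log2)^{-d}$.

(b) The inequality follows from (a) and Lemma~\ref{lem:recode}, and the equality from Lemma~\ref{lem:entropy}.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:gap}]
The shift $Y$ is sofic with $h(Y)=\log2$ by Lemma~\ref{lem:entropy}. Apply Corollary~\ref{cor:gap} with $Z$ a single point: part (b) gives Theorem~\ref{thm:main}, and part (a) gives Theorem~\ref{thm:gap}.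
\end{proof}

\section{Binary alphabet and prescribed entropy}\label{sec:coding}

Fix $d\ge2$. We replace each symbol of $Y$ by a binary block of side $\ell$. This reduces the alphabet to $\{0,1\}$ and divides the entropy by $\ell^d$, which makes room for a factor $Z$ that brings the entropy to a prescribed value. The coded shift contains $\ell^d$ translates of the block grid. To turn a cover of the coded shift into a cover of $Y$, we must cut out the part that lies over one position of the grid, and that part has to be of finite type. So we give the blocks a frame from which the grid can be recognized.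

\subsection*{The coded shift}
Let $\ell\ge3$ satisfy $(\ell-2)^d\ge d+2$, so that $2^{(\ell-2)^d}\ge|\Sigma_0|$. Define an injective map $\chi\colon\Sigma_0\to\{0,1\}^{[0,\ell)^d}$ as follows: $\chi(\theta)_a=1$ if some $a_i$ equals $0$; $\chi(\theta)_a=0$ if all $a_i\ge1$ and some $a_i$ equals $1$; and the bits at $a\in[2,\ell)^d$ encode the symbol $\theta$ injectively. For $y\in Y$ let $\chi^\infty(y)_{\ell u+a}=\chi(y_u)_a$ for $u\in\mathbb Z^d$, $a\in[0,\ell)^d$. The map $\chi^\infty$ is continuous and injective, and $\sigma^{\ell v}\circ\chi^\infty=\chi^\infty\circ\sigma^v$. Put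
\[
P_v=\sigma^v\chi^\infty(Y)\quad(v\in[0,\ell)^d),\qquad \widehat Y_\ell=\bigcup_{v\in[0,\ell)^d}P_v\subseteq\{0,1\}^{\mathbb Z^d}.
\]
Each $P_v$ is compact and $\ell\mathbb Z^d$-invariant, so $\widehat Y_\ell$ is a shift space.

\begin{lemma}\label{lem:coded}
The sets $P_v$ are pairwise disjoint, hence clopen in $\widehat Y_\ell$. The shift $\widehat Y_\ell$ is sofic, and $h(\widehat Y_\ell)=\ell^{-d}\log2$.
\end{lemma}

\begin{proof}
\emph{Disjointness.} In a point of $P_v$, the site $u$ has position $a\equiv u+v\pmod\ell$ in its block. If $g+v_i\equiv0$, the hyperplane $\{u:u_i=g\}$ carries only $1$'s. If $g+v_i\not\equiv0$, take the site $u$ with $u_i=g$ and $u_j+v_j\equiv1$ for all $j\ne i$. All coordinates of its position are at least $1$, and some coordinate equals $1$ because $d\ge2$, so $u$ carries $0$. Hence the point determines each $v_i$. Finitely many disjoint compact sets are clopen in their union.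

\emph{Soficity.} Consider configurations of pairs $(\xi(u),\phi(u))$, where $\xi(u)$ is a symbol of $X_0$ and $\phi(u)\in[0,\ell)^d$ is a phase, with the rules: $\phi(u+e_i)\equiv\phi(u)+e_i\pmod\ell$; $\xi(u)=\xi(u+e_i)$ if the $i$th coordinate of $\phi(u+e_i)$ is nonzero; and, for each forbidden pattern $\theta$ of $X_0$ with shape $W$ and each $u$, the pattern $a\mapsto\xi(u+\ell a)$ on $W$ differs from $\theta$. The first rule says $\phi(u)\equiv u+v$ for some $v\in[0,\ell)^d$. The second says that $\xi$ is constant on blocks, $\xi(u)=x_{u'}$ where $u+v=\ell u'+\phi(u)$. The third says $x\in X_0$. This is an SFT, and the one-block map $(\xi,\phi)\mapsto\chi(\pi(\xi))_\phi$ sends the point given by $v$ and $x$ to $\sigma^v\chi^\infty(\pi(x))$. Its image is $\widehat Y_\ell$.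

\emph{Entropy.} Since $\chi$ is injective, $|B_m(Y)|\le|B_{\ell m}(\widehat Y_\ell)|$. A pattern of $P_v$ on $[0,\ell m)^d$ is read from $\chi^\infty(y)$ on $v+[0,\ell m)^d\subseteq[0,\ell(m+1))^d$, so $|B_{\ell m}(\widehat Y_\ell)|\le\ell^d|B_{m+1}(Y)|$. Now use Lemma~\ref{lem:entropy}.
\end{proof}

To undo the coding we group sites into blocks. For $x\in A^{\mathbb Z^d}$ let $x^{\langle\ell\rangle}$ be the configuration over the alphabet $A^{[0,\ell)^d}$ whose symbol at $u$ is the block $a\mapsto x_{\ell u+a}$. The map $x\mapsto x^{\langle\ell\rangle}$ is a homeomorphism that turns $\sigma^{\ell v}$ into $\sigma^v$. So every nonempty, closed, $\ell\mathbb Z^d$-invariant set $U\subseteq A^{\mathbb Z^d}$ gives a shift space $U^{\langle\ell\rangle}$, and $|B_m(U^{\langle\ell\rangle})|$ is the number of patterns $x|_{[0,\ell m)^d}$ with $x\in U$. In particular $h(Z^{\langle\ell\rangle})=\ell^dh(Z)$ for a shift space $Z$.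

\begin{lemma}\label{lem:codedgap}
Let $Z$ be a sofic $\mathbb Z^d$ shift. Every SFT cover $X'$ of $\widehat Y_\ell\times Z$ has $h(X')>\ell^{-d}\log2+h(Z)=h(\widehat Y_\ell\times Z)$.
\end{lemma}

\begin{proof}
The equality follows from Lemma~\ref{lem:coded}. Let $\psi\colon X'\to\widehat Y_\ell\times Z$ be the factor map, $A$ the alphabet of $X'$, and $U=\psi^{-1}(P_0\times Z)$. The set $U$ is nonempty, $\ell\mathbb Z^d$-invariant and, by Lemma~\ref{lem:coded}, clopen in $X'$.

\emph{$U^{\langle\ell\rangle}$ is an SFT.} Since $U$ and $X'\setminus U$ are disjoint compact sets, there is $L$ such that no point of $U$ agrees with a point of $X'\setminus U$ on $[-L,L]^d$. (Here openness is needed; it is the reason for the frame.) Let $\mathcal P=\{x|_{[-L,L]^d}:x\in U\}$. We claim that $x\in A^{\mathbb Z^d}$ lies in $U$ if and only if, for every $v\in\mathbb Z^d$, no forbidden pattern of $X'$ occurs in $x$ at a position in $\ell v+[0,\ell)^d$, and $\sigma^{\ell v}(x)|_{[-L,L]^d}\in\mathcal P$. Points of $U$ satisfy both conditions by $\ell\mathbb Z^d$-invariance. Conversely, the first condition for all $v$ gives $x\in X'$, and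 the second for $v=0$ then gives $x\in U$. In terms of $x^{\langle\ell\rangle}$, both are conditions on a bounded window around $v$, the same for all $v$.

\emph{$U^{\langle\ell\rangle}$ factors onto $Y\times Z^{\langle\ell\rangle}$.} The map $\chi^\infty\colon Y\to P_0$ is a continuous bijection of compact metric spaces, hence a homeomorphism. For $x\in U$ write $\psi(x)=(\chi^\infty(y),z)$ and send $x^{\langle\ell\rangle}$ to $(y,z^{\langle\ell\rangle})$. This map is continuous; it is onto because $\psi(U)=P_0\times Z$; and it commutes with the shifts because $\psi(\sigma^{\ell v}x)=(\chi^\infty(\sigma^vy),\sigma^{\ell v}z)$.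

By Corollary~\ref{cor:gap}(b), $h(U^{\langle\ell\rangle})>\log2+\ell^dh(Z)$. Since $|B_m(U^{\langle\ell\rangle})|\le|B_{\ell m}(X')|$, we have $h(U^{\langle\ell\rangle})\le\ell^dh(X')$. Divide by $\ell^d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alphabet}]
The case $d=1$ was treated in Section~\ref{sec:intro}. If $|\Sigma|=1$, the only shift space is a single point, which is an SFT and covers itself. If $d\ge2$ and $|\Sigma|\ge2$, identify $0,1$ with two symbols of $\Sigma$. Then $\widehat Y_\ell\subseteq\Sigma^{\mathbb Z^d}$ is sofic by Lemma~\ref{lem:coded}, and it has no equal entropy cover by Lemma~\ref{lem:codedgap} with $Z$ a single point.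
\end{proof}

\subsection*{Prescribed entropy}
A number that is the infimum of a computable sequence of rationals is right recursively enumerable, since one can pass to the running minima. We use the theorem of Hochman and Meyerovitch \cite{HM}: for $d\ge2$, the entropies of $\mathbb Z^d$ SFTs are exactly the nonnegative right recursively enumerable numbers. The same class describes sofic shifts, by the following lemma.

\begin{lemma}\label{lem:rre}
The entropy of a sofic shift $Y'$ is right recursively enumerable.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:recode} there are a nearest-neighbor SFT $X$ and a one-block factor map $\Phi\colon X\to Y'$. Let $B_{m,L}$ be the set of patterns $\Phi(\xi|_{[0,m)^d})$, where $\xi$ runs over the locally admissible patterns on $[-L,m+L)^d$. These finite sets are computable from $m$ and $L$, decrease with $L$, and contain $B_m(Y')$. Their intersection is $B_m(Y')$: if $\theta$ lies in all of them, extend the corresponding patterns $\xi$ arbitrarily to configurations $x^L$ and take a limit point $x$, which exists by compactness. Each adjacent pair of sites lies in $[-L,m+L)^d$ for large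 $L$, so $x\in X$, and $\Phi(x)|_{[0,m)^d}=\theta$. Hence $|B_m(Y')|=\min_L|B_{m,L}|$, and \eqref{eq:inf} gives $h(Y')=\inf_{m,L}m^{-d}\log|B_{m,L}|$. Replacing each term by computable rational upper bounds that converge to it, we see that $h(Y')$ is the infimum of a computable sequence of rationals.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:entropies}]
Let $d\ge2$ and $h>0$. If there is a sofic shift of entropy $h$ with no equal entropy cover, then $h$ is the entropy of a sofic shift. If $h$ is the entropy of a sofic shift, then $h$ is right recursively enumerable by Lemma~\ref{lem:rre}. It remains to construct, for $h$ right recursively enumerable, a sofic shift of entropy $h$ with no equal entropy cover.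

Since $h>0$, we can choose $\ell\ge3$ with $(\ell-2)^d\ge d+2$ and $\ell^{-d}\log2\le h$. Let $(h_j)$ be a computable decreasing sequence of rationals with limit $h$, and $(b_j)$ a computable increasing sequence of rationals with limit $\ell^{-d}\log2$. Then $h_j-b_j$ decreases to $h-\ell^{-d}\log2$, so this nonnegative number is right recursively enumerable. By \cite{HM} there is a $\mathbb Z^d$ SFT $Z$ with $h(Z)=h-\ell^{-d}\log2$. The shift $\widehat Y_\ell\times Z$ is sofic, has entropy $h$, and has no equal entropy cover by Lemma~\ref{lem:codedgap}.
\end{proof}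

The hypothesis $h>0$ enters only in the choice of $\ell$. All examples constructed here have entropy at least $\ell^{-d}\log2$ for some $\ell$, so they say nothing about sofic shifts of entropy zero.

\begin{thebibliography}{9}

\bibitem{CP}
Coven and Paul, \emph{Sofic systems}, Israel J. Math. 20 (1975).

\bibitem{HM}
Hochman and Meyerovitch, \emph{A characterization of the entropies of multidimensional shifts of finite type}, Ann. of Math. 171 (2010).

\bibitem{LM}
Lind and Marcus, \emph{An Introduction to Symbolic Dynamics and Coding}.

\bibitem{Torma}
Ilkka T\"orm\"a, \emph{Countable Sofic Shifts with a Periodic Direction}, arXiv:1809.03717 (2018).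

\end{thebibliography}
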